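# Bipartite graphs four vertices short of the Moore bound

How close can a bipartite graph come to the largest order that its maximum degree and diameter allow? These notes treat graphs that miss the bound by exactly four vertices. We set up one matrix that records the defect and rule out, by a short trace computation, the case in which this matrix has the simplest possible shape. We then ask what happens for the other shapes. The answer is that for even diameter at least $6$ no other shape occurs, and for diameter $4$ exactly one graph survives.

## 1. The Moore bipartite bound and graphs that miss it by four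

All graphs are finite and simple. A bipartite graph of finite diameter is connected, and its two color classes are then determined. We write $x\sim y$ for adjacency and $d(x,y)$ for distance.

**Definition (Moore bipartite bound, defect).** For natural numbers $\Delta\ge2$ and $D\ge2$ let
$$\mathrm M^b(\Delta,D)=2\left(1+(\Delta-1)+\dots+(\Delta-1)^{D-1}\right).$$
A *bipartite $(\Delta,D,-\epsilon)$-graph* is a bipartite graph of maximum degree $\Delta$, diameter $D$ and order $\mathrm M^b(\Delta,D)-\epsilon$. The integer $\epsilon\ge0$ is its *defect*.

The number $\mathrm M^b(\Delta,D)$ bounds the order of every bipartite graph of maximum degree $\Delta$ and diameter $D$, for the following reason. Fix an edge $xy$. The distances from a vertex to $x$ and to $y$ differ by at most $1$, and they have different parity because $x,y$ have different colors. So they differ by exactly $1$, and the smaller one is at most $D-1$. At most $(\Delta-1)^i$ vertices are at distance $i$ from $\{x,y\}$ and nearer to $x$, and the same holds for $y$. Summing over $i=0,\dots,D-1$ gives the bound. The cycle of length $2D$ (with $\Delta=2$) and $K_{\Delta,\Delta}$ (with $D=2$) have defect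 $0$.

Now take defect $4$ and try small parameters.

* $\Delta=2$: the path with six vertices has diameter $5$, and $6=\mathrm M^b(2,5)-4$. So a nonexistence statement for $D\ge5$ needs $\Delta\ge3$.
* $D=2$: a bipartite graph of diameter $2$ is complete bipartite. Order $2\Delta-4$ and maximum degree $\Delta$ force $K_{\Delta,\Delta-4}$, which exists for each $\Delta\ge5$.
* $D=3$: let $x_i\sim y_i,y_{i+1},y_{i+2}$ for $i\in\mathbb Z/5$. This graph is cubic of order $10=\mathrm M^b(3,3)-4$. The differences of $\{0,1,2\}$ cover all nonzero residues mod $5$, so any two vertices of equal color have a common neighbor, and the diameter is $3$.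
* $D=4$: there is a cubic example with 26 vertices. We meet it in Section 4.

The paper of Ramiro Feria-Purón and Guillermo Pineda-Villavicencio, "On bipartite graphs of defect at most 4", arXiv:1010.5651 (2010), is the source of the following problem: prove or disprove that there is no bipartite $(\Delta,D,-4)$-graph with $\Delta\ge3$ and $D\ge5$. Two results are given as known: there are none with $\Delta\ge3$ and odd $D\ge5$, and none with $\Delta\ge3$ and $5\le D\le187$. We use the first one, without proof, for odd $D$ only. The second is not needed.

**Theorem 1.** There is no bipartite $(\Delta,D,-4)$-graph with $\Delta\ge3$ and even $D\ge6$. Together with the known result for odd $D\ge5$, there is none with $\Delta\ge3$ and $D\ge5$.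

**Theorem 2.** For $\Delta\ge3$ there is exactly one bipartite $(\Delta,4,-4)$-graph up to isomorphism. It has $\Delta=3$ and 26 vertices. Hence (using the known result for odd $D$) it is the only bipartite $(\Delta,D,-4)$-graph with $\Delta\ge3$, $D\ge4$.

So the conjecture is true. By Theorem 2 its hypothesis $D\ge5$ cannot be weakened to $D\ge4$. By the ten-vertex graph above, $D\ge4$ in Theorem 2 cannot be lowered to $D\ge3$.

**Standing notation.** From now on $G$ is a bipartite $(\Delta,D,-4)$-graph with $\Delta\ge3$ and **even** $D\ge4$. We write $d=\Delta$, $q=d-1\ge2$, $h=D-1$ (an odd number), $A$ for the adjacency matrix and $g$ for the girth.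

## 2. Counting nonbacktracking walks: the matrix $B$

A walk is *nonbacktracking* if it never traverses an edge and then immediately traverses it back. Three elementary facts are used all the time.

**Lemma 3.**

(a) A nonbacktracking walk $v_0,\dots,v_k$ with $k\ge1$ and $v_0=v_k$ contains a cycle of length $\le k$. If $k\le g$, then $k=g$ and the walk itself is a cycle.

(b) Let $W\ne W'$ be nonbacktracking walks from $x$ to $y\ne x$, of lengths $a,b$. Then $g\le a+b$. If $a+b\le g$, then $a+b=g$ and $W,W'$ are internally disjoint paths whose union is a cycle.

(c) If a closed walk of length $k$ traverses an edge $zw$ exactly once, there is a cycle of length $\le k$ through $zw$.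

**Proof.** (a) Choose $i<j$ with $v_i=v_j$ and $j-i$ minimal. There are no loops, so $j-i\ne1$, and $j-i=2$ would be backtracking. So $j-i\ge3$. By minimality $v_i,\dots,v_{j-1}$ are distinct and form a cycle of length $j-i\le k$. If $k\le g$, then $k\le g\le j-i\le k$, so $i=0$, $j=k=g$.

(b) Remove the maximal common initial segment, of length $c$. The remaining walks $W_1,W_1'$ start at a common vertex and end at $y$. They are not both empty, and if both are nonempty their first edges differ. So $W_1$ reversed, followed by $W_1'$, is a nonbacktracking closed walk of length $a+b-2c>0$. By (a), $g\le a+b-2c$. If $a+b\le g$, then $c=0$, $a+b=g$, and by (a) this closed walk is a cycle.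

(c) The rest of the walk joins $z$ and $w$ without using $zw$. It contains a path from $z$ to $w$ of length $\le k-1$ avoiding $zw$. Add $zw$. $\square$

By (b), a cycle of length $g$ is *isometric*, which means that distances along the cycle are distances in $G$. Otherwise a geodesic and a shortest arc would be two different nonbacktracking walks of total length $<g$.

**Lemma 4.** $G$ is $d$-regular. Both color classes have the same size
$$n=1+q+\dots+q^{D-1}-2\equiv-1\pmod q.\tag{1}$$

**Proof.** Suppose $x$ has degree $r<d$ and let $xy$ be an edge. In the proof of the bound, the side of $x$ now contributes at most $1+(r-1)(1+q+\dots+q^{D-2})$ vertices instead of $1+q(1+q+\dots+q^{D-2})$. So $|G|\le \mathrm M^b-(q-r+1)(1+q+\dots+q^{D-2})\le \mathrm M^b-7$, since $q\ge2$ and $D\ge4$. This contradicts $|G|=\mathrm M^b-4$. A regular bipartite graph has color classes of equal size, here $\frac12\mathrm M^b-2$. $\square$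

**Two families of polynomials.** Put $F_0=1$, $F_1=x$, $F_2=x^2-d$ and $F_{i+1}=xF_i-qF_{i-1}$ for $i\ge2$. Then $F_i(A)_{xy}$ is the number of nonbacktracking walks of length $i$ from $x$ to $y$. For $i\le2$ this is clear. For $i\ge2$, $A\,F_i(A)$ counts an edge $xx'$ followed by a nonbacktracking walk of length $i$ from $x'$. The bad ones begin $x,x',x$, and continue from $x$ by a nonbacktracking walk of length $i-1\ge1$ whose first step is not $x'$; each such continuation arises from $q$ vertices $x'$. So we subtract $qF_{i-1}(A)$.

Put $H_0=1$, $H_1=x$ and $H_{i+1}=xH_i-qH_{i-1}$ for $i\ge1$. Then $F_2=x^2-q-1=H_2-H_0$ and $F_3=x^3-(2q+1)x=H_3-H_1$. Since both families satisfy the same recursion, induction gives $F_i=H_i-H_{i-2}$ for $i\ge2$. Hence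
$$H_i=F_i+F_{i-2}+F_{i-4}+\cdots,$$
ending with $F_1$ or $F_0$. For example, for $d=3$ we have $H_3=x^3-4x=F_3+F_1$.

**Lemma 5.** Let $J$ be the matrix with entry $1$ for pairs of opposite colors and $0$ otherwise. Then
$$H_{D-1}(A)=J+B,\tag{2}$$
where $B$ is a symmetric matrix of nonnegative integers with all row sums $2$, whose nonzero entries belong to pairs of opposite colors. Moreover $AB=BA$.

**Proof.** $H_{D-1}(A)_{xy}$ counts the nonbacktracking walks of odd length $\le D-1$ from $x$ to $y$. It is $0$ for equal colors. For opposite colors $d(x,y)$ is odd and at most $D$, hence at most $D-1$ because $D$ is even, so the entry is $\ge1$. Its row sums are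
$$d(1+q^2+\dots+q^{D-2})=(1+q)(1+q^2+\dots+q^{D-2})=1+q+\dots+q^{D-1}=n+2,$$
and those of $J$ are $n$. Finally, $AJ$ and $JA$ both have entry $d$ at pairs of equal color and $0$ elsewhere, so $J$ commutes with $A$. So does $H_{D-1}(A)$, hence $B$ does. $\square$

So from each vertex $x$ there are exactly two more walks than vertices to be reached, and $B$ records where the two extra ones end. View $B$ as a 2-regular bipartite multigraph on the vertices of $G$. **Its components are cycles of even length $\ell\ge2$**, where $\ell=2$ means a double edge. A component is always a component of this multigraph. Here $x,y$ are *$B$-neighbors* if $B_{xy}\ge1$.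

**Lemma 6.** $g\ge2D-2$.

**Proof.** Suppose there is a cycle of length $2k\le2D-4$. Let $x,y$ be antipodal on it, $P,P'$ the two arcs of length $k$ from $x$ to $y$, and $r=D-1-k\ge1$. Since $d\ge3$, there is a nonbacktracking walk $Q$ of length $r$ from $y$ whose first edge is not on the cycle. Consider three walks of length $D-1$ from $x$: the two that run around the cycle in the two directions, and $P'Q$. They are distinct and nonbacktracking. The endpoints of the first two lie on the cycle and have color opposite to $x$, so an arc of odd length $\le k<D-1$ also reaches them. The endpoint of $P'Q$ is also reached by $PQ$, which is none of the three. So if we delete the three walks from the $n+2$ nonbacktracking walks of odd length $\le D-1$ from $x$, the remaining $n-1$ walks still reach all $n$ vertices of opposite color. This is impossible. $\square$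

**Definition (short).** A *short cycle* is a cycle of length $2D-2=2h$. An edge is *short* if it lies on a short cycle.

**Lemma 7.** $g=2D-2\ge6$, and short cycles are isometric. The $B$-neighbors of $x$ are exactly the antipodes of $x$ on the short cycles through $x$. If $B_{xy}\ge1$, then $d(x,y)=D-1$, and there are exactly $B_{xy}+1$ geodesics from $x$ to $y$. They are all the nonbacktracking walks of length $D-1$ from $x$ to $y$, and any two of them form a short cycle. If $B_{xy}=1$, there is exactly one short cycle on which $x,y$ are antipodal.

**Proof.** If $B_{xy}\ge1$, there are $B_{xy}+1\ge2$ nonbacktracking walks of odd length $\le D-1$ from $x$ to $y$. Two of them have total length $\le2D-2\le g$. By Lemma 3(b) the total is $2D-2=g$, so both have length $D-1$, are internally disjoint, and form a short cycle. A geodesic from $x$ to $y$ is one of these walks, so $d(x,y)=D-1$ and all of them are geodesics. Conversely, antipodes on a short cycle are joined by two nonbacktracking walks of odd length $D-1$, so $B\ge1$ there. Since $B\ne0$, short cycles exist and $g=2D-2$. If $B_{xy}=1$, there are two geodesics, hence one cycle. $\square$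

## 3. When every component of $B$ is a 4-cycle

The simplest interesting shape of $B$ is a disjoint union of 4-cycles. This case is easy, because $B$ then hands us an automorphism of $G$.

**Proposition 8.** For even $D\ge4$, it is impossible that every component of $B$ has length $4$.

**Proof.** Suppose it happens. For a vertex $x$ let $\bar x\ne x$ be the vertex opposite to $x$ in its component. It has the same color as $x$, and $\bar{\bar x}=x$.

**Step 1: $x\mapsto\bar x$ is an automorphism.** Let $\Pi$ be its permutation matrix. In a 4-cycle, there are two walks of length 2 from each vertex to itself and two to the opposite vertex. So $B^2=2I+2\Pi$, that is, $\Pi=\frac12B^2-I$. Hence $\Pi$ commutes with $A$, as claimed.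

**Step 2: $d(x,\bar x)=D$.** The purpose is to make walk counts between $x$ and $\bar x$ vanish. The number $i=d(x,\bar x)$ is even and positive. Suppose $i\le D-2$. Since $2i<2D-2=g$, Lemma 3(b) shows that the geodesic $v_0=x,\dots,v_i=\bar x$ is unique. The automorphism maps it to a geodesic from $\bar x$ to $x$, which must be the same path reversed. So $\overline{v_s}=v_{i-s}$, and $v_{i/2}$ is fixed. But the automorphism has no fixed vertex. So $i=D$.

**Step 3: a trace identity on $\ker B$.** In a 4-cycle, $(Bf)(y)$ is the sum of $f$ at the two neighbors of $y$, which are opposite to each other. So $Bf=0$ if and only if $f(\bar x)=-f(x)$ for all $x$. Hence $E=\frac12(I-\Pi)$ is the orthogonal projection onto $\ker B$, and $\ker B$ is $A$-invariant. As $\Pi$ has zero diagonal, $\operatorname{tr}E=\frac12\cdot2n=n$. For $1\le i\le D-2$ we have $F_i(A)_{xx}=0$ by Lemma 3(a), since $i<g$, and $F_i(A)_{x\bar x}=0$ by Step 2. So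
$$\operatorname{tr}(E\,F_i(A))=0\qquad(1\le i\le D-2).$$
Functions in $\ker B$ have sum $0$ on each color class, since $x,\bar x$ have equal color. So $J$ vanishes on $\ker B$, and by (2) so does $H_{D-1}(A)$. The polynomial $H_{D-1}$ is odd, so $f(x)=H_{D-1}(x)/x$ is an even polynomial of degree $D-2$, and every nonzero eigenvalue of $A$ on $\ker B$ is a root of $f$. Let $m=\dim(\ker A\cap\ker B)$. Diagonalizing $A$ on $\ker B$ gives $\operatorname{tr}(Ef(A))=m f(0)$. On the other hand, write $f$ in terms of $F_0,F_2,\dots,F_{D-2}$, and let $\alpha_0$ be the coefficient of $F_0$. Then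
$$m f(0)=\operatorname{tr}(E f(A))=\alpha_0\, n.\tag{3}$$

**Step 4: the two coefficients.** From the recursion, $H_{2j+1}/x=H_{2j}-q\,H_{2j-1}/x$ and $H_1/x=H_0$. So
$$f=\sum_{k=0}^{D/2-1}(-q)^kH_{D-2-2k}.$$
Since $H_{2j}=F_{2j}+\dots+F_2+F_0$ and $H_{2j}(0)=(-q)^j$,
$$\alpha_0=\sum_{k=0}^{D/2-1}(-q)^k,\qquad f(0)=\tfrac D2(-q)^{D/2-1}.$$

**Step 5: reduction mod $q$.** Now (3) reads
$$m\cdot\tfrac D2\cdot(-q)^{D/2-1}=n\sum_{k=0}^{D/2-1}(-q)^k.$$
As $D/2$ is an integer and $D/2-1\ge1$, the left side is divisible by $q$. The right side is $\equiv n\equiv-1\pmod q$ by (1). As $q\ge2$, this is a contradiction. $\square$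

## 4. A 26-vertex graph, and what changes for other components

Other shapes of $B$ do occur, at least for $D=4$.

**The graph $\Gamma$.** Its vertices are $u,v$; $w_k,z_k$ ($k\in\mathbb Z/6$); $y_i$ ($i\in\mathbb Z/12$). Its edges are $u\sim w_k$ ($k$ even), $v\sim w_k$ ($k$ odd), $w_k\sim w_{k+3}$, $w_k\sim z_k$, $z_k\sim y_k,y_{k+6}$, and $y_i\sim y_{i\pm5}$.

$\Gamma$ is cubic with 26 vertices. It is bipartite: give $w_k,y_k$ the color $k\bmod2$, $z_k$ the color $k+1$, $u$ the color $1$, $v$ the color $0$. Increasing all indices by $1$ and swapping $u,v$ is an automorphism. So to find all distances it suffices to start at $u,w_0,z_0,y_0$. Here are the three neighbors and, for each of them, the four endpoints of the nonbacktracking walks of length 3 through it.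

* $u$: via $w_0$: $v,z_3,y_0,y_6$; via $w_2$: $v,z_5,y_2,y_8$; via $w_4$: $v,z_1,y_4,y_{10}$.
* $w_0$: via $u$: $w_5,z_2,w_1,z_4$; via $w_3$: $w_1,w_5,y_3,y_9$; via $z_0$: $y_5,y_7,y_{11},y_1$.
* $z_0$: via $w_0$: $w_2,w_4,v,z_3$; via $y_0$: $z_5,y_{10},z_1,y_2$; via $y_6$: $z_5,y_4,z_1,y_8$.
* $y_0$: via $z_0$: $u,w_3,y_1,y_{11}$; via $y_5$: $w_5,y_{11},z_4,y_3$; via $y_7$: $w_1,y_1,z_2,y_9$.

In each row, the three neighbors and the listed endpoints are all $13$ vertices of opposite color. So vertices of opposite color have distance $\le3$, and all distances are $\le4$. At most $1+6<13$ vertices are at even distance $\le2$ from a given vertex, so the diameter is $4$. Since $\mathrm M^b(3,4)=30$, $\Gamma$ is a bipartite $(3,4,-4)$-graph.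

The list also shows $B$. Endpoints that occur twice are $B$-neighbors with $B=1$, and one that occurs three times has $B=2$. So $B_{uv}=2$, and the other $B$-neighbors are $w_k,w_{k\pm1}$; $z_k,z_{k\pm1}$; $y_i,y_{i\pm1}$. The components have lengths $2,6,6,12$.

**Where the trace argument stops.** A sensible first attempt is to repeat Section 3 for arbitrary $B$. Part of it survives. Summing $Bf=0$ over one color class gives $2\sum f=0$ over the other, so $J$ and $H_{D-1}(A)$ still vanish on $\ker B$. With $E$ the orthogonal projection onto $\ker B$, the left side of (3) is unchanged. But (3) becomes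
$$m f(0)=\alpha_0\dim\ker B+\sum_{j\ge1}\alpha_{2j}\operatorname{tr}(E\,F_{2j}(A)),$$
and two things are lost.

First, $\dim\ker B$ is no longer $n$. On a component $\varphi(0),\varphi(1),\dots$ of length $\ell$, $Bf=0$ says $f(\varphi(i+1))=-f(\varphi(i-1))$. So a component contributes $2$ if $4\mid\ell$ and $0$ otherwise, and we have no congruence mod $q$ for the total.

Second, the traces need not vanish. For $\Gamma$, $\ker B$ consists of functions on the $y_i$ with $f(y_{i+2})=-f(y_i)$, and has dimension $2$. There $f(y_{i+5})+f(y_{i-5})=0$ and $f(y_k)+f(y_{k+6})=0$, so $Af=0$. Hence $F_2(A)=A^2-3I$ acts as $-3$, and $\operatorname{tr}(E\,F_2(A))=-6\ne0$. The source of the vanishing in Section 3 was the automorphism $\Pi=\frac12B^2-I$. In general $\frac12B^2-I$ sends $f$ to the function with value $\frac12\bigl(f(\varphi(i-2))+f(\varphi(i+2))\bigr)$ at $\varphi(i)$. On a component of length $>4$ this is an average over two different vertices, so it is not a permutation matrix.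

So we change the target. For $D\ge6$ we prove that all components have length $4$, and then quote Proposition 8. The tool is again $AB=BA$, now used locally: an edge between two components forces many other edges between them. We will see that an edge on no short cycle then lies on a cycle which is not short but still too short, by the following consequence of the definitions. The girth is $2D-2$ and a nonshort edge lies on no cycle of that length, so
$$\text{every cycle through a nonshort edge has length}\ge2D.\tag{4}$$

**Definition (parametrization).** A *parametrization* of a component $X$ of length $\ell$ is an $\ell$-periodic map $\varphi:\mathbb Z\to X$, injective mod $\ell$, with $\varphi(i),\varphi(i+1)$ $B$-neighbors for all $i$. Then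
$$(Bf)(\varphi(i))=f(\varphi(i-1))+f(\varphi(i+1)),$$
also for $\ell=2$. Colors alternate along $\varphi$. Any two parametrizations of $X$ differ by a translation, possibly composed with a reversal.

In $\Gamma$, $i\mapsto y_i$ and $i\mapsto y_{7-i}$ are parametrizations of the same component.

## 5. Theta graphs and ordinary vertices

This section isolates the components of length $2$. Suppose $B_{xy}=2$. Then the three geodesics $P_1,P_2,P_3$ from $x$ to $y$ are pairwise internally disjoint.

**Definition (theta).** $\Theta=P_1\cup P_2\cup P_3$ is a *theta* with *branch vertices* $x,y$. For $1\le a\le D-2$ let $(i,a)$ be the *inner vertex* of $P_i$ at distance $a$ from $x$, and put $b=D-1-a$. Since $D-1$ is odd, $b\ne a$.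

In $\Gamma$ there is one theta, with branch vertices $u,v$ and paths $u,w_0,w_3,v$; $u,w_4,w_1,v$; $u,w_2,w_5,v$.

**Lemma 9.**

(a) The $B$-neighbors of $(i,a)$ are the two vertices $(k,b)$, $k\ne i$, each with $B=1$. So inner vertices lie in components of length $6$, in the cyclic order
$$(1,a),(2,b),(3,a),(1,b),(2,a),(3,b).\tag{5}$$

(b) Every short cycle meeting $\Theta$ lies in $\Theta$ and contains both branch vertices.

(c) Different thetas are disjoint.

(d) Every inner vertex of a theta has exactly two short edges.

**Proof.** (a) On the short cycle $P_i\cup P_k$, the antipode of $(i,a)$ is $(k,b)$, since $a+b=D-1$. This gives two different $B$-neighbors. As row sums are $2$, these are all, with $B=1$ each. The rest is read off.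

(b) If the short cycle contains $(i,a)$, then its antipode there is some $(k,b)$ by (a) and Lemma 7. As $B=1$, $P_i\cup P_k$ is the only short cycle on which these two are antipodal. If it contains $x$ or $y$, the antipode is the other one, so the cycle consists of two of the geodesics.

(c) Let $\Theta,\Theta'$ share a vertex. It lies on a short cycle $C\subseteq\Theta'$. By (b), $C\subseteq\Theta$, and $C$ contains both branch vertices of $\Theta'$. These lie in a component of length $2$, while by (a) the only vertices of $\Theta$ in components of length $2$ are $x,y$. So $\Theta,\Theta'$ have the same branch vertices, and are equal.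

(d) By (b) the short edges at an inner vertex are edges of $\Theta$, and all edges of $\Theta$ are short. $\square$

**Definition (ordinary).** A short cycle not contained in a theta is *ordinary*. A vertex in no theta is *ordinary*.

An ordinary short cycle contains no theta vertex, by Lemma 9(b). So all its vertices lie in components of length $\ge4$, since a component of length $2$ consists of branch vertices. Conversely, a short cycle all of whose vertices lie in components of length $\ge4$ is ordinary, since it contains no branch vertex. An ordinary vertex has two different $B$-neighbors with $B=1$ each. So by Lemma 7 **it lies on exactly two short cycles, with different antipodes, and both are ordinary.**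

## 6. How an edge drags its two components along

The aim is to turn $AB=BA$ into a statement about single edges.

**Lemma 10.** Let $\varphi,\chi$ parametrize components $X,Y$ (possibly equal) of lengths $\ell_X,\ell_Y$, and let $a(i,j)=A_{\varphi(i)\chi(j)}$. Let $L$ be the set of $(i,j)$ with $\varphi(i),\chi(j)$ of opposite colors; it is a parity class of $i+j$.

(a) On $L$, $a$ depends only on $i-j$, or only on $i+j$. So if $\varphi(i)\sim\chi(j)$, then for some $\varepsilon=\pm1$ we have $\varphi(i+t)\sim\chi(j+\varepsilon t)$ for all $t$.

(b) If $\ell_X,\ell_Y\ge4$ and there is an edge between $X$ and $Y$, then $a$ is not constant on $L$, and exactly one alternative in (a) holds. Put $\varepsilon(\varphi,\chi)=+1$ if $a$ depends on $i-j$ and $-1$ if it depends on $i+j$. This *type* is symmetric in $\varphi,\chi$ and unchanged when a parametrization is translated. Reversing one parametrization changes it.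

(c) If $\min(\ell_X,\ell_Y)=2$ and there is an edge between $X$ and $Y$, then $a\equiv1$ on $L$.

(d) If there is an edge between $X$ and $Y$, then $\ell_X\mid\ell_Y$ or $\ell_Y\mid\ell_X$.

For example, in $\Gamma$ we have $y_i\sim z_j$ if and only if $i\equiv j\pmod6$, which is type $+1$ and fits $6\mid12$. For $\varphi(i)=y_{7-i}$ and $\chi(j)=y_j$ we have adjacency if and only if $7-i-j\equiv\pm5$, that is, $i+j\equiv0$ or $2\pmod{12}$. This is type $-1$.

**Proof.** (a) The entry of $AB=BA$ at $(\varphi(i),\chi(j))$ says
$$a(i,j-1)+a(i,j+1)=a(i-1,j)+a(i+1,j).\tag{6}$$
Use it for $(i,j)\notin L$; then all four arguments are in $L$. In the variables $u=i+j$, $v=i-j$, the set $L$ is a grid $(p+2\mathbb Z)^2$, and the four arguments are the corners of an elementary square of the grid. Equation (6) says that the mixed second difference of $a$ on this square is $0$. So $a=\alpha(u)+\beta(v)$ on $L$. Suppose $\alpha$ is not constant, say $\alpha(u)\ne\alpha(u')$. For every $v$, the values $\alpha(u)+\beta(v)$ and $\alpha(u')+\beta(v)$ lie in $\{0,1\}$ and have a fixed nonzero difference. So they do not depend on $v$, and $\beta$ is constant.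

(b) There is an edge, so $a\not\equiv0$. If $a\equiv1$ on $L$, then for $(i,j)\in L$ the distinct vertices $\varphi(i),\varphi(i+2)$ are both adjacent to the distinct vertices $\chi(j),\chi(j+2)$. This is a 4-cycle, but $g\ge6$. A function on the grid depending only on $u$ and only on $v$ is constant. So exactly one alternative holds. The remaining claims follow by substituting: translation changes $i\pm j$ by a constant, and reversal exchanges $i-j$ and $i+j$ up to sign.

(c) If $\ell_X=2$, $a$ is invariant under $(u,v)\mapsto(u+2,v+2)$. If $\ell_Y=2$, it is invariant under $(u,v)\mapsto(u+2,v-2)$. As $a$ depends on one of $u,v$ only, it is constant on $L$, and there is an edge.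

(d) Let $\varphi(i)\sim\chi(j)$. Shifting as in (a) by $\ell_X$, $\ell_Y$ and $\ell_X+\ell_Y$ shows that both $\varphi(i)$ and $\varphi(i+\ell_Y)$ are adjacent to both $\chi(j)$ and $\chi(j+\varepsilon\ell_X)$. If neither divisibility holds, the two pairs consist of distinct vertices, and we have a 4-cycle, a contradiction. $\square$

**Definition (transport, shift).** Let $v_0,\dots,v_k$ be a walk with all vertices in components of length $\ge4$, and $\psi_0$ a parametrization with $\psi_0(0)=v_0$. There are unique parametrizations $\psi_s$ with $\psi_s(0)=v_s$ and $\varepsilon(\psi_s,\psi_{s+1})=+1$: for $\psi_{s+1}$ there are two candidates, which are reverses of each other, and by Lemma 10(b) they have different types. This is *transport* along the walk. Since adjacency of $\psi_s(i),\psi_{s+1}(j)$ depends only on $i-j$, the sequence $\psi_0(t),\dots,\psi_k(t)$ is a walk for each $t$, the *shift* by $t$.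

In $\Gamma$, transporting $i\mapsto y_i$ along $y_0,z_0,y_6$ gives $i\mapsto z_i$ and $i\mapsto y_{6+i}$. The shift by $t$ is $y_t,z_t,y_{6+t}$.

**Lemma 11.** Shifts of nonbacktracking walks are nonbacktracking.

**Proof.** Let $v_{s-1}\ne v_{s+1}$. We need $\psi_{s-1}(t)\ne\psi_{s+1}(t)$. This is clear if the two components differ. Otherwise $\psi_{s+1}(j)=\psi_{s-1}(\kappa+\eta j)$ with $\eta=\pm1$, and $\kappa\not\equiv0$ modulo the length, because $v_{s+1}\ne v_{s-1}$. Suppose $\eta=-1$. Adjacency of $\psi_s(i)$ and $\psi_{s-1}(j)$ depends only on $i-j$. So adjacency of $\psi_s(i)$ and $\psi_{s+1}(j)=\psi_{s-1}(\kappa-j)$ depends only on $i+j$. By construction it depends only on $i-j$, which contradicts Lemma 10(b). So $\eta=1$ and $\psi_{s+1}(t)=\psi_{s-1}(t+\kappa)\ne\psi_{s-1}(t)$. $\square$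

## 7. Shifting an ordinary short cycle

Now we transport all the way around an ordinary short cycle $C=(c_s)_{s\in\mathbb Z/2h}$. All its vertices lie in components of length $\ge4$. The antipode of $c_s$ is $c_{s+h}$, a $B$-neighbor. So there is a unique parametrization $\varphi_s$ with $\varphi_s(0)=c_s$ and $\varphi_s(1)=c_{s+h}$. Comparing values at $0$ and $1$,
$$\varphi_{s+h}(t)=\varphi_s(1-t).\tag{7}$$
Put $\varepsilon_s=\varepsilon(\varphi_s,\varphi_{s+1})$. By (7), passing from $s$ to $s+h$ reverses both parametrizations (and translates them), so $\varepsilon_{s+h}=\varepsilon_s$.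

**Definition (exceptional, normal).** The index $s$, and the edge $c_sc_{s+1}$ of $C$, are *exceptional* if $\varepsilon_s=-1$. The cycle $C$ is *exceptional* if it has an exceptional index, and *normal* otherwise.

In $\Gamma$, take the 6-cycle $y_7,y_0,z_0,y_6,y_1,z_1$ as $c_0,\dots,c_5$. Then $\varphi_0(t)=y_{7-t}$, $\varphi_1(t)=y_t$, $\varphi_2(t)=z_t$, $\varphi_3(t)=y_{6+t}$. By the computations in Section 6, $\varepsilon_0=-1$ and $\varepsilon_1=+1$. As $z_i\sim y_{6+j}$ if and only if $i\equiv j\pmod6$, also $\varepsilon_2=+1$. So the exceptional edges are $y_7y_0$ and $y_6y_1$.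

**Lemma 12.** Put $\sigma_0=1$, $\sigma_{s+1}=\sigma_s\varepsilon_s$. Then transport along $C$ from $\varphi_0$ is $\psi_s(t)=\varphi_s(\sigma_st)$, it is $2h$-periodic in $s$, and for each $t$ the shift $C_t=(\psi_s(t))_s$ is an ordinary short cycle. Consequently,
$$\text{for each }s,\text{ all edges }\varphi_s(t)\varphi_{s+1}(\varepsilon_st),\ t\in\mathbb Z,\text{ are short.}\tag{8}$$

**Proof.** The type of $\varphi_s(\sigma_s\,\cdot),\varphi_{s+1}(\sigma_{s+1}\,\cdot)$ is $\sigma_s\sigma_{s+1}\varepsilon_s=1$, so this is transport. Since each value $\varepsilon_s=\varepsilon_{s+h}$ occurs twice around $C$, $\sigma_{2h}=1$, and $\psi_{2h}=\psi_0$. So the shift is a closed walk of length $2h=g$. It is nonbacktracking by Lemma 11, hence a cycle by Lemma 3(a). Its vertices lie in the same components as those of $C$, which have length $\ge4$, so $C_t$ is ordinary. Its edges are $\varphi_s(\sigma_st)\,\varphi_{s+1}(\varepsilon_s\sigma_st)$, and $\sigma_st$ runs through $\mathbb Z$ with $t$. $\square$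

**Lemma 13.** If $C$ is normal, all components met by $C$ have length $4$.

**Proof.** Now $\psi_s=\varphi_s$. On $C_t$, the antipode of $\varphi_s(t)$ is $\varphi_{s+h}(t)=\varphi_s(1-t)$ by (7), so these are $B$-neighbors. For $t=2$, $\varphi_s(2)$ and $\varphi_s(-1)$ are $B$-neighbors, so $-1\equiv2\pm1\pmod\ell$. Hence $\ell\mid4$ or $\ell\mid2$. As $\ell\ge4$, $\ell=4$. $\square$

## 8. Exceptional cycles and their rails

Only exceptional cycles can now prevent the components from being 4-cycles or theta components. We need their geometry in detail. Let $s$ be an exceptional index of $C$. Put $x_i=\varphi_s(i)$, $y_j=\varphi_{s+1}(j)$, let $X,Y$ be their components, and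
$$R=(c_{s+1}=y_0,\ \dots,\ c_{s+h}=x_1),\qquad R'=(c_{s+h+1}=y_1,\ \dots,\ c_{s+2h}=x_0).$$
These paths have $h=D-1$ vertices each, and $C$ consists of $R$, the edge $x_1y_1$, $R'$, and the edge $x_0y_0$. In the example from $\Gamma$ (with $s=0$), $R=(y_0,z_0,y_6)$ and $R'=(y_1,z_1,y_7)$.

**Symmetries.** Replacing $s$ by the exceptional index $s+h$ exchanges $R$ and $R'$. Reversing $C$, that is, $c'_r=c_{-r}$, gives $\varphi'_r=\varphi_{-r}$ and $\varepsilon'_r=\varepsilon_{-r-1}$. Using the exceptional index $-s-h-1$ of the reversed cycle, the new $R$ runs from $c'_{-s-h}=c_{s+h}=x_1$ to $c'_{-s-1}=c_{s+1}=y_0$. So $R$ is traversed backwards, with $x_1$ in the role of $y_0$. Hence in statements about a vertex of $C$ and a chosen end of the path ($R$ or $R'$) containing it, we may assume that the path is $R$ and the end is $y_0$.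

**Lemma 14.** $x_i\sim y_j$ whenever $i+j\in\{0,2\}$, and all these edges are short. Moreover $\ell_X,\ell_Y\ge2D-2$.

**Proof.** Adjacency of $x_i,y_j$ depends only on $i+j$, and $x_0\sim y_0$, $x_1\sim y_1$ are edges of $C$. This gives the adjacencies. By (8) for $s$, the edges $x_ty_{-t}$ are short; these have $i+j=0$. By (8) for $s+h$ and (7), the edges $\varphi_{s+h}(t)\varphi_{s+h+1}(-t)=x_{1-t}y_{1+t}$ are short; these have $i+j=2$.

For the lengths, consider the zigzag $y_0,x_0,y_2,x_{-2},y_4,x_{-4},\dots,y_{\ell_Y}=y_0$. It is a walk of length $\ell_Y$, nonbacktracking since $\ell_X,\ell_Y\ge4$. By Lemma 3(a) it contains a cycle of length $\le\ell_Y$, so $\ell_Y\ge2D-2$. The zigzag $x_0,y_2,x_{-2},y_4,\dots,x_{-\ell_X}=x_0$ gives $\ell_X\ge2D-2$. $\square$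

**Lemma 15.**

(a) There is a short cycle $C^+\ne C$ such that the vertices of $R$ lie on exactly the two short cycles $C,C^+$, and both contain $R$. The same holds for $R'$ with another cycle in place of $C^+$.

(b) Exceptional edges of $C$ lie on exactly one short cycle, and $s,s+h$ are the only exceptional indices of $C$.

(c) An inner vertex of $R$ or $R'$ has exactly two short edges, an end exactly three.

(d) $C^+$ is exceptional. Call $R,R'$ the *rails* of $C$; by (b) they depend only on $C$. Then $R$ is also a rail of $C^+$.

**Proof.** (a) The purpose is to find a second antipode for $y_0$ by leaving $R$ at its far end. Follow $R$ from $y_0$ to $x_1$ and then the edge $x_1y_{-1}$ of Lemma 14. This walk has length $(D-2)+1=D-1$. It is nonbacktracking: $d(y_0,y_{-1})=D-1$ because these are $B$-neighbors, while $d(y_0,c_{s+h-1})=D-3$, so $y_{-1}\ne c_{s+h-1}$. So it is a nonbacktracking walk of length $D-1$ from $y_0$ to its $B$-neighbor $y_{-1}$. By Lemma 7 it is a geodesic and lies on the short cycle $C^+$ on which $y_0,y_{-1}$ are antipodal. Since $y_{-1}\ne y_1$, $y_0$ has different antipodes on $C$ and $C^+$, and $C^+\ne C$. The vertices of $R$ are ordinary,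 so they lie on exactly two short cycles, namely $C$ and $C^+$. For $R'$ use the symmetry.

(b) Suppose $C^+$ contains $x_0y_0$. Then it contains the path $x_0,y_0,\dots,x_1$ of length $D-1$, so $x_0,x_1$ are antipodal on $C^+$ as well as on $C$. But $B_{x_0x_1}=1$, so $C=C^+$, a contradiction. By (a), $x_0y_0$ lies only on $C$. As $C$ and $s$ were arbitrary, every exceptional edge of any ordinary short cycle lies on exactly one short cycle. By (a), edges of $R$ and $R'$ lie on two short cycles. So they are not exceptional, and only $x_0y_0$ and $x_1y_1$ remain.

(c) At an inner vertex of $R$, both short cycles use the two edges of $R$. At $y_0$, both use the edge of $R$; $C$ also uses $y_0x_0$, which $C^+$ does not use. So there are three short edges. The other ends and $R'$ follow by the symmetries.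

(d) $C^+$ is ordinary, since it contains the ordinary vertex $y_0$. It meets $Y$, and $\ell_Y\ge2D-2>4$, so it is not normal by Lemma 13. Apply (b) to $C^+$: deleting its two exceptional edges leaves its two rails. The edges of $R$ lie on two short cycles, so none is exceptional for $C^+$. Hence $R$ lies in a rail of $C^+$. Both have $D-1$ vertices, so they coincide. $\square$

**Definition (type E, depth).** A vertex on an exceptional cycle is of *type E*. By Lemma 15, both its short cycles are exceptional, and the rails of these two cycles containing the vertex coincide. So **it lies on exactly one rail.** If it has position $a$ on its rail ($0\le a\le D-2$, from either end), its *depth* is $\delta=\min(a,D-2-a)\le\frac{D-2}2$.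

In $\Gamma$ the rails are the paths $y_k,z_k,y_{k+6}$. The $y_i$ have depth $0$ and the $z_k$ have depth $1$.

**Lemma 16.** Every $C_t$ is exceptional, and shifts of rails of $C$, by transport along $C$ or along the rail itself, are rails. Hence being of type E, and the depth, are constant on components.

**Proof.** By Lemma 15(b), exactly one of any $h$ consecutive indices is exceptional. So $\sigma_{r+h}=-\sigma_r$, and by (7)
$$\psi_{r+h}(t)=\varphi_{r+h}(\sigma_{r+h}t)=\varphi_r(1-\sigma_{r+h}t)=\varphi_r(\sigma_rt+1).$$
So $C_t$ has the vertex $\varphi_r(\sigma_rt)$ with antipode $\varphi_r(\sigma_rt+1)$. The parametrization belonging to this vertex of $C_t$ is $i\mapsto\varphi_r(\sigma_rt+i)$, a translate of $\varphi_r$. So the types of consecutive ones are again $\varepsilon_r$. Thus $C_t$ is exceptional with the same exceptional indices as $C$, and its rails are the shifts of the rails of $C$. Transport along a rail, started with either parametrization of the first component, is transport along $C$ restricted to the rail, up to replacing $t$ by $-t$. Finally, $\psi_r(t)$, $t\in\mathbb Z$, runs through the whole component of $c_r$, at a fixed position on rails.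 $\square$

**Lemma 17.** Let $v$ be of type E and depth $\delta$.

(a) Let $v_i$ be a parametrization of its component with $v_0=v$. There are walks of short edges from $v_0$ to $v_2$ and to $v_{-2}$ of length $2\delta+2$, and to $v_4$ and to $v_{-4}$ of length $2\delta+4$.

(b) Suppose $v\in R$ has position $a$ counted from $y_0$, its component has length $p$, and $\psi$ is transport along $R$ with $\psi_{s+1}(t)=y_t$. Then $y_p=y_0$, or $a=\frac{D-2}2$ and $y_p=x_1$. Hence the component has length $\ge2D-2$ if $\delta<\frac{D-2}2$, and length $\ge D$ if $\delta=\frac{D-2}2$.

**Proof.** (a) By the symmetries let $v\in R$ be at position $\delta$ from $y_0$, and let $\psi$ be as in (b). Then $\psi_{s+1+\delta}$ is a parametrization with value $v$ at $0$, so it is $i\mapsto v_i$ or $i\mapsto v_{-i}$. Go along $R$ from $v$ to $y_0$, with $\delta$ edges. Then go from $y_0$ to $y_2$ via $x_0$, or to $y_{-2}$ via $x_2$, with 2 edges (Lemma 14); or continue in the same way, via $x_{-2}$ or $x_4$, to $y_{\pm4}$, with 4 edges in all. Then go along the shifted segment of $R$, with $\delta$ edges, to $\psi_{s+1+\delta}(\pm2)$ or $\psi_{s+1+\delta}(\pm4)$. Both signs occur. All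 edges are short, by (8) and Lemma 14.

(b) By Lemma 16 the shift of $R$ by $p$ is a rail. It contains $\psi_{s+1+a}(p)=\psi_{s+1+a}(0)=v$, at position $a$ from its end $y_p$. Since $v$ lies on one rail only, the shifted rail is $R$. So $y_p=y_0$, or $y_p=x_1$ and $a=D-2-a$. In the first case $\ell_Y\mid p$, so $p\ge2D-2$ by Lemma 14. In the second case, the same argument for the shift by $2p$ gives $y_{2p}\in\{y_0,x_1\}=\{y_0,y_p\}$. If $y_{2p}=y_p$, then $\ell_Y\mid p$ and $y_p=y_0\ne x_1$, a contradiction. So $\ell_Y\mid2p$, hence $2p\ge2D-2$ and $p\ge D-1$. As $p$ is even and $D-1$ is odd, $p\ge D$. By the symmetries this covers all vertices of type E. $\square$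

**Definition (type N).** An ordinary vertex not of type E is of *type N*. Both its short cycles are normal, so by Lemma 13 its component has length $4$. This component consists of type N vertices, because components of theta vertices consist of theta vertices and components of type E vertices consist of type E vertices.

So every vertex of $G$ is a theta branch vertex, a theta inner vertex, of type N, or of type E. (The graph $\Gamma$ has no type N vertices. By Theorems 1 and 2, no graph under consideration has any.)

**Counting by depth.** Rails are pairwise disjoint and have an odd number $D-1$ of vertices. So if $e$ is the number of rails,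
$$\text{there are exactly } e \text{ type E vertices of depth }\tfrac{D-2}2\text{ and exactly }2e\text{ of every smaller depth.}\tag{9}$$

## 9. Cycles through nonshort edges

The purpose here is to use shifting to find a cycle through a given nonshort edge, and to compare it with (4).

**Definition (span).** For $z$ of type E put $s(z)=2\delta(z)+2\le D$. For a theta inner vertex $z=(i,a)$ put $s(z)=2\min(a,b)\le D-2$.

In both cases, if $z_i$ parametrizes the component of $z$ and $z_0=z$, there are walks of short edges of length $s(z)$ from $z_0$ to $z_2$ and to $z_{-2}$. For type E this is Lemma 17(a). For theta inner vertices, $z_{\pm2}$ are by (5) the vertices $(k,a)$ with $k\ne i$, reached through the nearer branch vertex. In $\Gamma$ we have $s(w_k)=2$, $s(y_i)=2$ and $s(z_k)=4$.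

**Lemma 18.** Let $zw$ be a nonshort edge with $z$ of type E or theta inner.

(i) If $w$ is a theta branch vertex, then $s(z)+2\ge2D$.

(ii) If $w$ is of type N and the component of $z$ does not have length $4$, then $2\delta(z)+6\ge2D$ for $z$ of type E, and $s(z)+2\ge2D$ for $z$ theta inner.

(iii) If $w$ is of type E or theta inner, then $s(z)+s(w)+2\ge2D$.

**Proof.** Let $z_i,w_j$ parametrize the two components, $z_0=z$, $w_0=w$. The component of $z$ has length $\ge4$. In each case we write down a closed walk that uses $zw$, one additional edge, and otherwise only short edges.

In case (i), the component of $w$ has length $2$, so $w\sim z_0,z_2$ by Lemma 10(c). Walk from $z_0$ to $z_2$ by $s(z)$ short edges, then $z_2,w,z_0$. The length is $s(z)+2$.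

In case (ii), the component of $w$ has length $4$. Shifting the edge $z_0w_0$ by $4$ as in Lemma 10(a) gives $z_4\sim w_0$. The component of $z$ has even length $\ge4$ and different from $4$, so $z_4\ne z_0$. Walk from $z_0$ to $z_4$ by short edges, then $z_4,w,z_0$. For $z$ of type E the length is $(2\delta+4)+2$ by Lemma 17(a). For $z$ theta inner the component has length $6$, $z_4=z_{-2}$, and the length is $s(z)+2$.

In case (iii), shifting by $2$ gives $z_2\sim w_2$ or $z_2\sim w_{-2}$. Walk from $z_0$ to $z_2$ by $s(z)$ short edges, cross to $w_{\pm2}$, walk to $w_0$ by $s(w)$ short edges, and return to $z_0$. The length is $s(z)+s(w)+2$.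

The additional edge ends at $z_2$ (or $z_4$), which is different from $z_0$ and has the color of $z_0$, so is different from $w$. Hence it is not $zw$. Short edges are not $zw$ either. So $zw$ is traversed exactly once. By Lemma 3(c) there is a cycle through $zw$ of at most the stated length, and by (4) this length is $\ge2D$. $\square$

## 10. Even $D\ge6$: all components have length $4$

**Proposition 19.** If $D\ge6$ is even, all vertices of $G$ are of type N.

**Proof.** **Step 1: no thetas.** We use an inner vertex next to a branch vertex, where the span is smallest. Let $z$ be a theta inner vertex at position $a=1$. Then $s(z)=2$, its component has length $6$, and by Lemma 9(d) it has $d-2\ge1$ nonshort edges $zw$. Cases (i) and (ii) of Lemma 18 would give $4\ge2D$. In case (iii), $s(w)\le D$, so $2+D+2\ge2D$, that is, $D\le4$. All are impossible.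

**Step 2: no type E.** Suppose there are vertices of type E. We look at inner vertices of rails as near to an end as possible. Let $z$ be at position $1$ on a rail. As $D\ge6$, $\delta(z)=1<\frac{D-2}2$. So $s(z)=4$, its component has length $\ge2D-2>4$ by Lemma 17(b), and it has exactly $d-2\ge1$ nonshort edges $zw$ by Lemma 15(c). There are no thetas. If $w$ is of type N, Lemma 18(ii) gives $8\ge2D$, impossible. So $w$ is of type E, and Lemma 18(iii) gives $4+(2\delta(w)+2)+2\ge2D$, that is, $\delta(w)\ge D-4$. As $\delta(w)\le\frac{D-2}2$, this forces $D\le6$.

For $D=6$ the inequality can hold, and we count instead. Now $\delta(w)\ge2$, which is the maximal depth. So all $d-2$ nonshort edges at each vertex of depth $1$ lead to vertices of depth $2$. By (9) there are $2e$ vertices of depth $1$ and $e>0$ of depth $2$. The latter are inner vertices of rails, so each has exactly $d-2$ nonshort edges. Hence $2e(d-2)\le e(d-2)$, a contradiction. $\square$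

**Proof of Theorem 1.** Let $D\ge6$ be even and suppose $G$ exists. By Proposition 19 all vertices are of type N, so all components of $B$ have length $4$. This contradicts Proposition 8. For odd $D\ge5$ the statement is the quoted known result. $\square$

## 11. Diameter $4$: uniqueness of $\Gamma$

For $D=4$, Step 1 of Proposition 19 loses its strict inequality, as it must, because $\Gamma$ has a theta. Everything up to Section 9 and Proposition 8 still apply, with $g=6$, $h=3$, rails with 3 vertices, and depths $0$ and $1$. By (4), cycles through nonshort edges have length $\ge8$.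

**Proof of Theorem 2.** Existence was shown in Section 4. Let $G$ be a bipartite $(\Delta,4,-4)$-graph with $\Delta=d\ge3$.

**Step 1: where nonshort edges lead.** A theta inner vertex $z$ has $s(z)=2$, component length $6$, and $d-2\ge1$ nonshort edges $zw$. Lemma 18(i),(ii) would give $4\ge8$. Lemma 18(iii) with $w$ theta inner or of type E and depth $0$ would give $6\ge8$. So $w$ is of type E and depth $1$.

A vertex $z$ of depth $0$ has $s(z)=2$, component length $\ge6$ by Lemma 17(b), three short edges and $d-3$ nonshort edges. Lemma 18(i) would give $4\ge8$, (ii) $6\ge8$, and (iii) with $w$ theta inner or of depth $0$ again $6\ge8$. So nonshort edges at depth $0$ lead to vertices of depth $1$.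

**Step 2: $d\le4$.** Let $e$ be the number of rails, so there are $e$ vertices of depth $1$ and $2e$ of depth $0$. If $e=0$, there are no thetas, since their inner vertices need neighbors of depth $1$. Then all vertices are of type N, which contradicts Proposition 8. So $e>0$. Vertices of depth $1$ are inner vertices of rails and have exactly $d-2$ nonshort edges. Counting edges from depth $0$ gives $2e(d-3)\le e(d-2)$, that is, $d\le4$.

**Step 3: $d\ne4$.** If $d=4$, equality holds. So all nonshort edges at vertices of depth $1$ lead to vertices of depth $0$, and vice versa. Short edges at type E vertices lie on exceptional cycles, so their ends are of type E. So no edge leaves the set of type E vertices. As $G$ is connected, all vertices are of type E, and $3e=|G|=2(1+3+9+27-2)=76$. This is impossible, since $3\nmid76$.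

**Step 4: $e\in\{2,6\}$ for $d=3$.** Let $t$ be the number of thetas, which have $8$ vertices each and are disjoint, and $\nu$ the number of type N components. Then $26=3e+8t+4\nu$. So $3e\equiv2\pmod4$, hence $e\equiv2\pmod4$, and $e\le8$.

**Step 5: components at depth $0$ have length $\ge8$.** In the notation of Section 8, $Y$ consists of vertices of depth $0$, and $\ell_Y\ge6$. Suppose $\ell_Y=6$. The zigzag $y_0,x_0,y_2,\dots,y_6=y_0$ is a nonbacktracking closed walk of length $6=g$. By Lemma 3(a) it is a short cycle, and on it the neighbors of $x_0$ are $y_0,y_2$. But by Lemma 15(a) both short cycles through $x_0$ contain the edge $x_0c_{s-1}$ of $R'$. Here $c_{s-1}\ne c_{s+1}=y_0$. Also $c_{s-1}\ne y_2$, because $d(y_1,c_{s-1})=D-3$ while $d(y_1,y_2)=D-1$. This is a contradiction, so $\ell_Y\ge8$. Every vertex of depth $0$ is an end of its rail, so by the symmetries every component of depth-0 vertices has length $\ge8$.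

**Step 6: the components.** Depth is constant on components (Lemma 16), so $2e\ge8$ and $e=6$. Then $8t+4\nu=8$. The 12 vertices of depth $0$ form components of length $\ge8$, hence a single component $X=Y$ of length $12$. The 6 vertices of depth $1$ form components of even length $\ge D=4$ by Lemma 17(b), hence a single component $Z$ of length $p=6$.

**Step 7: all edges at depth $0$.** Let $z_t$ be the parametrization of $Z$ obtained by transport along $R=(y_0,z_0,x_1)$, starting from $y_t$. So $z_t\sim y_t$ by short edges. Apply Lemma 17(b) to $v=z_0$ with $p=6$. As $12\nmid6$, we have $y_6\ne y_0$, so $y_6=x_1$. Since $z_t=z_{t+6}$, the two short edges at $z_t$ go to $y_t$ and $y_{t+6}$.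

Next, $x_0$ is a $B$-neighbor of $x_1=y_6$, so $x_0\in\{y_5,y_7\}$. If $x_0=y_5$, then $x_t=y_{5+t}$, and the edge $x_{-1}\sim y_3$ of Lemma 14 reads $y_4\sim y_3$. But $B$-neighbors have distance $3$, a contradiction. So $x_0=y_7$ and $x_t=y_{7-t}$. By Lemma 14, $y_{7-t}\sim y_{-t},y_{2-t}$ for all $t$, that is, $y_i\sim y_{i\pm5}$ for all $i$. Now all three edges at each $y_i$ are known, and each $z_k$ has exactly one further edge, which is nonshort.

**Step 8: the rest of the graph.** Either $t=0,\nu=2$ or $t=1,\nu=0$. Suppose $t=0,\nu=2$. Edges between $Z$, of length $6$, and type N components, of length $4$, are excluded by Lemma 10(d). So no edge leaves the set of type E vertices, but $G$ is connected and has type N vertices, a contradiction. So $t=1$, $\nu=0$.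

The six inner vertices of the theta have exactly one nonshort edge each, which leads to a vertex of $Z$ by Step 1. Each of the six vertices of $Z$ has only one nonshort edge. So these edges form a perfect matching between the inner vertices and $Z$. By (5) the inner vertices form one component of length $6$. Parametrize it by $w_k$ such that $w_0\sim z_0$, with the direction chosen by Lemma 10(a) such that $w_k\sim z_k$ for all $k$. By (5) with $a=1$, $b=2$, the cyclic order is $(1,1),(2,2),(3,1),(1,2),(2,1),(3,2)$. So in any parametrization $w_k\sim w_{k+3}$, one branch vertex is adjacent to all $w_k$ with $k$ even, and the other to all $w_k$ with $k$ odd. Call them $u$ and $v$. All edges of $G$ are now determined, and they are those of $\Gamma$. So $G\cong\Gamma$.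

The last sentence of Theorem 2 follows with Theorem 1. $\square$
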